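# Over-then-under diagrams inside virtual tangles

## 1. Gauss diagrams in which tails come before heads

Take $n$ oriented strands and let them cross. Suppose every strand first runs over everything it will ever run over, and only afterwards runs under. If two such diagrams can be joined by Reidemeister moves, possibly through diagrams that violate this order, can they also be joined by R1 and R2 moves alone, without ever violating it? The question comes from Dror Bar-Natan, Zsuzsanna Dancso, and Roland van der Veen, "Over then Under Tangles", arXiv:2007.09828 (2020). The answer is yes. We first fix the terms. Then we settle a special case in which a free group does all the work, and look at what breaks when the special assumption is dropped.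

**Gauss diagrams.** Fix $n\ge1$. A Gauss diagram consists of $n$ labeled oriented intervals, the *strands*, and finitely many arrows, each with a sign $\pm$, whose endpoints are distinct interior points of the strands. Only the order of the endpoints along the strands matters. An arrow stands for a crossing; its tail is the over-point and its head is the under-point. The endpoints cut each strand into *arcs*; the first arc is the *in-arc* and the last is the *out-arc* (they coincide if the strand carries no endpoint). Two endpoints are *adjacent* if they are consecutive on a strand. Virtual tangles, whose set is $v\mathcal T_n$, are Gauss diagrams modulo the following moves.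

* **R1** adds or removes an arrow of any sign whose tail and head are adjacent, in either order.
* **R2** adds or removes two arrows of opposite sign whose tails are adjacent and whose heads are adjacent. The heads may come in the same order as the tails or in the opposite order, on the same strand as the tails or on another.
* **R3** concerns arrows $12,13,23$ on three disjoint segments $1,2,3$. Segment 1 carries only the tails of $12,13$; segment 2 only the head of $12$ and the tail of $23$; segment 3 only the heads of $13,23$. The move reverses the order on all three segments and keeps the signs. It is allowed when there are $\eta,o_1,o_2,o_3\in\{\pm1\}$ such that segment $k$ has the standard order ($12<13$, $12<23$, $13<23$ on segments $1,2,3$) if $o_k=+$ and the opposite order if $o_k=-$, and the signs are $\varepsilon_{kl}=\eta\,o_ko_l$.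

To see that this list contains every R3 move, note that reversing a strand reverses the order on it and flips the signs of its two crossings, so we may assume standard orders. Let $P_{kl}$ be the crossing points of three straight lines. Their directions are $d_1=P_{13}-P_{12}$, $d_2=P_{23}-P_{12}$ and $d_3=P_{23}-P_{13}=d_2-d_1$. The sign of a crossing is the sign of the determinant of (over direction, under direction), and $\det(d_1,d_2)=\det(d_1,d_3)=\det(d_2,d_3)$. So the three signs agree. If one admits fewer R3 moves, nothing below changes.

**OU diagrams.** A Gauss diagram is *Over then Under* (OU) if on every strand all tails precede all heads. A *reduced virtual OU tangle* is an OU diagram modulo the R1 and R2 moves, creations and removals, that keep it OU; the set of these is $v\mathcal{ROU}_n$. Since these moves are Reidemeister moves, there is a well-defined map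
$$\varphi_v\colon v\mathcal{ROU}_n\to v\mathcal T_n ,$$
which regards a reduced OU tangle as a virtual tangle. We ask whether $\varphi_v$ is injective.

No R3 move joins two OU diagrams: segment 2 carries one head and one tail, and on one side of the move the head comes first. So a path of moves that uses R3 has to leave the world of OU diagrams, and nothing in the definitions tells us how to bring it back.

**Positions.** In an OU diagram let strand $i$ carry $k_i$ tails and $l_i$ heads. An arrow has *tail $(i,p)$* if its tail is the $p$-th tail of strand $i$, and *head $(j,q)$* if its head is the $q$-th head of strand $j$. We write $(i,p)\xrightarrow{\varepsilon}(j,q)$ for such an arrow of sign $\varepsilon$. The numbers $k_i,l_i$ and the list of arrows determine the diagram. Because the diagram is OU, two tails are adjacent exactly when they have consecutive $p$ on one strand, and likewise for heads; and a tail and a head are adjacent exactly when they are the last tail and the first head of one strand.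

**Irreducible diagrams.** An OU diagram is *irreducible* if no R1 removal and no R2 removal applies to it. Removals keep a diagram OU and lower the number of arrows, so every class in $v\mathcal{ROU}_n$ contains an irreducible diagram.

Here is the case $n=1$ with at most two arrows. A single arrow $(1,1)\to(1,1)$ has adjacent ends and is removed by R1. With two arrows there are two patterns. In the nested pattern $(1,1)\to(1,2)$, $(1,2)\to(1,1)$, the second arrow joins the last tail to the first head, so R1 removes it, and then the other. In the parallel pattern $(1,1)\to(1,1)$, $(1,2)\to(1,2)$, no R1 applies, and R2 applies exactly when the signs are opposite. So the irreducible ones are the empty diagram and the two diagrams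
$$P_{\pm}:\quad (1,1)\xrightarrow{\pm}(1,1),\qquad (1,2)\xrightarrow{\pm}(1,2).$$
Injectivity demands that these three be different virtual tangles.

## 2. At most one head per strand: coloring by a free group

We color arcs, with a rule at each arrow, and compare the colors on the boundary. The same invariance argument is needed twice in this lecture with different rules, so we isolate it.

**Coloring rules.** Let $X$ be a set with a bijection $S\colon X\times X\to X\times X$. Write $C_+(x_{in},x_{out};y_{in},y_{out})$ for $S(x_{in},y_{in})=(x_{out},y_{out})$, and $C_-(x_{in},x_{out};y_{in},y_{out})$ for $S^{-1}(x_{in},y_{in})=(x_{out},y_{out})$. A *coloring* of a Gauss diagram $D$ assigns an element of $X$ to each arc so that at every arrow of sign $\varepsilon$ the condition $C_\varepsilon$ holds, where $x_{in},x_{out}$ are the colors just before and just after the tail and $y_{in},y_{out}$ those just before and just after the head. Let $\partial(D)\subset X^n\times X^n$ be the set of pairs (in-colors, out-colors) of colorings of $D$. For $k\ne l$, let $S_{kl}$ be the map of $X^3$ that applies $S$ to the coordinates $k$ (over) and $l$ (under).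

**Lemma 1.** Suppose that

(a) there is an involution $\iota$ of $X$ such that for both signs
$$C_\varepsilon(x_{in},x_{out};y_{in},y_{out})\iff C_{-\varepsilon}(\iota x_{out},\iota x_{in};y_{in},y_{out})\iff C_{-\varepsilon}(x_{in},x_{out};\iota y_{out},\iota y_{in});$$

(b) for an arrow with adjacent ends, tail first or head first and of either sign, the pairs (color before, color after) that the crossing condition allows are exactly the pairs $(x,x)$, $x\in X$;

(c) $S_{23}S_{13}S_{12}=S_{12}S_{13}S_{23}$ on $X^3$.

Then $\partial(D)$ is invariant under R1, R2 and R3.

*Proof.*

**Localizing.** This reduces the claim to the segments that a move touches. Cut the strands just before and just after each segment; a cut lies inside an arc, and the two sides of a cut must carry the same color. A coloring of $D$ is a coloring of the outside together with a coloring of the inside that agree at the cuts. So it suffices that the two sides of a move allow the same tuples of colors at the ends of the segments. An empty segment allows exactly "in $=$ out".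

**R1.** This is (b).

**R2.** We show that the pair of arrows allows exactly "in $=$ out" on both segments. If heads and tails are in the same order, the relation is the graph of $S^{-\varepsilon}S^{\varepsilon}=\mathrm{id}$. Now suppose the orders are opposite. Let the over segment have arcs $x_0,x_1,x_2$ with the tail of $a$ (sign $\varepsilon$) before that of $b$ (sign $-\varepsilon$), and let the under segment have arcs $y_0,y_1,y_2$ with the head of $b$ first. The conditions are $C_{-\varepsilon}(x_1,x_2;y_0,y_1)$ and $C_\varepsilon(x_0,x_1;y_1,y_2)$. With $z_0=\iota y_2$, $z_1=\iota y_1$, $z_2=\iota y_0$, condition (a) turns them into $C_\varepsilon(x_1,x_2;z_1,z_2)$ and $C_{-\varepsilon}(x_0,x_1;z_0,z_1)$. This is the same-order case, so the relation is $x_2=x_0$, $z_2=z_0$, that is, $x_2=x_0$, $y_2=y_0$.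

**R3.** We reverse segments to reach standard orders and then quote (c). Reversing a segment means reading it backwards, applying $\iota$ to its colors, and flipping the signs of its two crossings; by (a) colorings correspond to colorings. Reverse, on both sides of the move, the segments with $o_k=-$. This changes the tuples of end colors by the same bijection on both sides. The sign of crossing $kl$ becomes $\eta o_ko_l\cdot o_ko_l=\eta$. One side now has all orders standard and the other has all orders opposite. With standard orders the crossings can be applied in the sequence $12,13,23$, so the relation is the graph of $S_{23}^{\eta}S_{13}^{\eta}S_{12}^{\eta}$; with opposite orders the sequence is $23,13,12$ and the relation is the graph of $S_{12}^{\eta}S_{13}^{\eta}S_{23}^{\eta}$. For $\eta=+$ these are equal by (c); for $\eta=-$ they are the inverses of $S_{12}S_{13}S_{23}$ and $S_{23}S_{13}S_{12}$, equal again by (c). $\square$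

**Group colorings.** Let $H$ be a group, $X=H$ and $S(x,y)=(y^{-1}xy,\,y)$. The under strand keeps its color $y$, and at a crossing of sign $\varepsilon$ the over strand changes from $x$ to $y^{-\varepsilon}xy^{\varepsilon}$. (This is the usual Wirtinger rule with the roles of over and under exchanged.) We check Lemma 1.

For (a) take $\iota(x)=x^{-1}$. Reversing the over strand asks for $x_{in}^{-1}=y^{\varepsilon}x_{out}^{-1}y^{-\varepsilon}$, which is $x_{out}=y^{-\varepsilon}x_{in}y^{\varepsilon}$. Reversing the under strand asks for $x_{out}=(y^{-1})^{\varepsilon}x_{in}(y^{-1})^{-\varepsilon}$, the same equation. For (b), tail first: if the color before is $x$ and the middle color is $m$, then the color after is $m$ and $m=m^{-\varepsilon}xm^{\varepsilon}$, so $x=m$. Head first: the color $y$ is kept at the head, then becomes $y^{-\varepsilon}yy^{\varepsilon}=y$. For (c), start with $(a,b,c)$. The order $12,13,23$ gives $b^{-1}ab$ and then $c^{-1}b^{-1}abc$ on strand 1, and $c^{-1}bc$ on strand 2. The order $23,13,12$ gives $c^{-1}bc$ on strand 2, and on strand 1 first $c^{-1}ac$ and then $(c^{-1}bc)^{-1}(c^{-1}ac)(c^{-1}bc)=c^{-1}b^{-1}abc$. Strand 3 keeps $c$. So (c) holds and $\partial$ is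 invariant.

Recall that in a free group every element is represented by exactly one reduced word (no adjacent inverse letters), and that any other word for the same element is strictly longer.

**Proposition 2.** Let $D,D'$ be irreducible OU diagrams in which every strand carries at most one head. If they represent the same virtual tangle, then $D=D'$.

*Proof.* Let $H$ be the free group on $x_1,\dots,x_n$.

**The word of a strand.** We compute the in-colors from the out-colors. Prescribe out-color $x_i$ on strand $i$. Heads do not change colors, so all arcs of strand $i$ after its last tail carry $x_i$. In particular every arrow with head on strand $j$ has under color $x_j$. Passing backwards over a tail of sign $\varepsilon$ whose head is on strand $j$ changes $x$ to $x_j^{\varepsilon}xx_j^{-\varepsilon}$. So there is exactly one coloring with these out-colors, and its in-color on strand $i$ is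
$$W_i\,x_i\,W_i^{-1},\qquad W_i=x_{j_1}^{\varepsilon_1}\cdots x_{j_{k_i}}^{\varepsilon_{k_i}},$$
where the $p$-th tail of strand $i$ belongs to an arrow of sign $\varepsilon_p$ with head on strand $j_p$.

**The word is reduced.** This is where irreducibility enters. Each strand carries at most one head, so each $x_j$ occurs at most once in $W_i$, and $W_i$ is reduced. If the last letter were $x_i^{\pm1}$, the last tail of strand $i$ would belong to an arrow whose head is the only, hence first, head of strand $i$: a removable R1. So $W_ix_iW_i^{-1}$ is reduced as written, of length $2k_i+1$.

**Reading off the diagram.** By invariance, $W_ix_iW_i^{-1}=W_i'x_iW_i'^{-1}$ for all $i$, where $W'_i$ is the word of $D'$. Both sides are reduced words, so $k_i=k_i'$ and $W_i=W_i'$ letter by letter. If the $p$-th letter of $W_i$ is $x_j^{\varepsilon}$, the diagram contains the arrow $(i,p)\xrightarrow{\varepsilon}(j,1)$. All arrows are found this way, so $D=D'$. $\square$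

## 3. Two heads on one strand: what group colorings forget

What changes when strands may carry several heads? The computation of the in-color is still valid for every OU diagram, and it shows that a group coloring sees only the words $W_i$. The last two steps of the proof fail, as three irreducible examples show.

* *Position is lost.* Let $n=2$, all signs $+$. The diagram $D_{\parallel}$ has arrows $(1,1)\to(2,1)$, $(1,2)\to(2,2)$, and $D_{\times}$ has arrows $(1,1)\to(2,2)$, $(1,2)\to(2,1)$. Both are irreducible, since there is no arrow from a strand to itself and there are no opposite signs. Both have $W_1=x_2x_2$ and $W_2=1$.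
* *Words cancel without an R2 pair.* Let $n=3$ with arrows $(1,1)\xrightarrow{+}(2,1)$, $(3,1)\xrightarrow{+}(2,2)$, $(1,2)\xrightarrow{-}(2,3)$. The only adjacent tails belong to the first and third arrows, whose heads are not adjacent, so the diagram is irreducible. But $W_1=x_2x_2^{-1}=1$, as if only the arrow from strand 3 were there.
* *One strand is invisible.* For $n=1$ every word $W_1$ is a power of $x_1$, so the in-color is always $x_1$. Group colorings cannot tell $P_{\pm}$ from the empty diagram.

A sensible repair is to color with both rules at once: take $X=F\times G$ for two groups $F,G$, with over $(T,g)\to(T,L^{-1}gL)$ and under $(f',L)\to(T^{-1}f'T,L)$ at a positive crossing, and the inverse at a negative one. In an OU diagram the first coordinate is then constant along the tails of a strand (say $f_i$ on strand $i$) and the second is constant along its heads (say $g_j$ on strand $j$). So $\partial(D)$ depends only on the words in the $g_j$ read along the tails and the words in the $f_i$ read along the heads. For both $D_\parallel$ and $D_\times$ these are $g_2g_2$ along the tails of strand 1 and $f_1f_1$ along the heads of strand 2. Again nothing is gained.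

The defect is the same each time: the arcs between consecutive heads of a strand all carry the same color $L$, and the arcs between consecutive tails the same $T$. We want $L$ to become a different letter $R$ at the crossing, and $T$ a different letter $B$. A crossing then carries a *square* with top $T$, left $L$, bottom $B$, right $R$. In the failed repair $T$ and $L$ pass through each other unchanged, which is what happens when $F$ and $G$ commute inside a larger group: $TL=LT$. So we look for a larger group $\Sigma$ containing $F$ and $G$ in which $F$ and $G$ need not commute and the square means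
$$TR=LB .$$
The squares should be dictated by the diagram: every arc gets its own letter, and every arrow contributes one square. It must then be shown that finitely many prescribed squares extend to a consistent law for all of $F$ and $G$, and the obstruction to this should be exactly a removable R2 pair. This will prove the following.

**Theorem 3.** If two irreducible OU diagrams represent the same virtual tangle, they are equal as Gauss diagrams.

**Theorem 4.** The map $\varphi_v\colon v\mathcal{ROU}_n\to v\mathcal T_n$ is injective for every $n\ge1$.

*Proof of Theorem 4 from Theorem 3.* Let OU diagrams $C,C'$ represent the same virtual tangle. Reduce them by R1 and R2 removals to irreducible diagrams $D,D'$. By Theorem 3, $D=D'$, so $C$ and $C'$ represent the same element of $v\mathcal{ROU}_n$. $\square$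

## 4. Square sets and their completion

**Square sets.** Let $E,V$ be sets with fixed-point-free involutions, both written $x\mapsto x^{-1}$. A *partial square set* is a set $Q\subset E\times V\times E\times V$ of quadruples $(T,L,B,R)$ (top, left, bottom, right), closed under
$$h(T,L,B,R)=(T^{-1},R,B^{-1},L),\qquad v(T,L,B,R)=(B,L^{-1},T,R^{-1}),\tag{1}$$
such that each $(T,L)\in E\times V$ is the (top, left)-pair of *at most one* element of $Q$. It is *complete* if each $(T,L)$ is the (top, left)-pair of exactly one element.

The maps $h$ and $v$ are commuting involutions, with $hv(T,L,B,R)=(B^{-1},R^{-1},T^{-1},L^{-1})$. They are the two flips of a square; in a group where $TR=LB$ they correspond to the rewritings $T^{-1}L=RB^{-1}$ and $BR^{-1}=L^{-1}T$. The (top, left)-pairs of the orbit of $(T,L,B,R)$ are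
$$(T,L),\quad (T^{-1},R),\quad (B,L^{-1}),\quad (B^{-1},R^{-1}).\tag{2}$$

*Example.* Let $E=\{e^{\pm1}\}$, $V=\{w^{\pm1}\}$. The squares $(T,L,T,L)$ form a complete square set, the commuting one. The orbit of $(e,w,e^{-1},w)$ also is a complete square set: by (2) its pairs are $(e,w)$, $(e^{-1},w)$, $(e^{-1},w^{-1})$, $(e,w^{-1})$, each once. Here passing $w$ inverts $e$.

**Lemma 5.** Every partial square set embeds in a complete one, with $E,V$ enlarged.

*Proof.* For each pair $(T,L)\in E\times V$ that does not occur, add new letters $B^{\pm1}$ to $E$ and $R^{\pm1}$ to $V$, belonging to this pair only, and add the orbit of $(T,L,B,R)$. By (2) its pairs are $(T,L)$, which did not occur before, and one pair of each type (old, new), (new, old), (new, new), with new letters used in this orbit only. So there are no collisions, within the orbit or with anything else. After this stage every old pair occurs. Iterate countably often and take the union: any pair in the union has both letters present at some stage, so it occurs at the next, and it never occurs twice. $\square$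

## 5. The factorized group of a complete square set

Let $(E,V,Q)$ be complete. Let $F$ be the group generated by $E$ with the relations that $e$ and its partner $e^{-1}$ be inverse: a free group on representatives of the involution. Define $G$ likewise from $V$. Elements of $E\subset F$ and $V\subset G$ are called *letters*. The aim is a group $\Sigma$ containing $F$ and $G$ in which every element of $Q$ satisfies $TR=LB$.

**Arrays.** Squares with (top, right)-pair $(T,R)$ correspond under $h$ to squares with (top, left)-pair $(T^{-1},R)$, so each $(T,R)\in E\times V$ is the (top, right)-pair of exactly one square. Given words $t=e_1\cdots e_m$ in $E$ and $r=v_1\cdots v_s$ in $V$, there is therefore exactly one array of squares with $s$ rows and $m$ columns, neighbors sharing edges, with $t$ along the top and $r$, read downwards, along the right side: fill it from the top right corner. Let $t\bullet r$ be its left word, read downwards, of length $s$, and $t^{r}$ its bottom word, of length $m$. In the example with $(e,w,e^{-1},w)$, the $1\times1$ array gives $e\bullet w=w$ and $e^{w}=e^{-1}$.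

**Lemma 6.** These define maps $F\times G\to G$, $(f,g)\mapsto f\bullet g$, and $F\times G\to F$, $(f,g)\mapsto f^g$, and
$$\begin{aligned}(f_1f_2)\bullet g&=f_1\bullet(f_2\bullet g),& (f_1f_2)^g&=f_1^{\,f_2\bullet g}\,f_2^{\,g},\\ f\bullet(g_1g_2)&=(f\bullet g_1)(f^{g_1}\bullet g_2),& f^{g_1g_2}&=(f^{g_1})^{g_2},\end{aligned}\tag{3}$$
as well as $1\bullet g=g$, $1^g=1$, $f\bullet1=1$, $f^1=f$.

*Proof.*

**Cancellation in the top word.** We show that deleting $e\,e^{-1}$ from $t$ changes neither output as a group element. Let the column with top $e^{-1}$ consist of squares $(x_b,\lambda_b,x_{b+1},\rho_b)$, $1\le b\le s$, $x_1=e^{-1}$. The column to its left has top $e=x_1^{-1}$ and right word $\lambda_1\cdots\lambda_s$. The $h$-flips $(x_b^{-1},\rho_b,x_{b+1}^{-1},\lambda_b)$ stack up to such a column, so by uniqueness they are that column. Its left word is $\rho_1\cdots\rho_s$, so the columns further left see what they would see if the two columns were absent. The two bottom letters are $x_{s+1}^{-1}x_{s+1}$. So the deletion leaves the left word unchanged and deletes a cancelling pair in the bottom word.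

**Cancellation in the right word.** We do the same for $w\,w^{-1}$ in $r$. Let the row with right letter $w$ consist of squares $(x_c,\lambda_c,y_c,\rho_c)$, $1\le c\le m$. The next row has top word $y_1\cdots y_m$ and right letter $w^{-1}$. The $v$-flips $(y_c,\lambda_c^{-1},x_c,\rho_c^{-1})$ form such a row, so they are that row. Its bottom word is $x_1\cdots x_m$, so rows further down see no change, and the two left letters are $\lambda_1\lambda_1^{-1}$. So the deletion leaves the bottom word unchanged and deletes a cancelling pair in the left word.

Two words represent the same element of a free group exactly when they are related by inserting and deleting cancelling pairs, so the maps are well defined.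

**Cutting.** This gives (3). Cut an array with top $t_1t_2$ vertically. The right block has top $t_2$ and right word $r$; the left block has top $t_1$ and right word equal to the left word $t_2\bullet r$ of the right block. Reading off left and bottom words gives the first line of (3). Cut an array with right word $r_1r_2$ horizontally. The upper block has top $t$ and right word $r_1$; the lower has top equal to the bottom word $t^{r_1}$ and right word $r_2$. This gives the second line. Arrays with no columns or no rows give the last four identities. $\square$

**Lemma 7.** The set $\Sigma=G\times F$ with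
$$(g_1,f_1)(g_2,f_2)=\big(g_1(f_1\bullet g_2),\ f_1^{g_2}f_2\big)\tag{4}$$
is a group. The maps $g\mapsto(g,1)$, $f\mapsto(1,f)$ are injective homomorphisms. Viewing $F,G\subset\Sigma$, we have $fg=(f\bullet g)(f^g)$, and every element of $\Sigma$ is uniquely of the form $gf$ and uniquely of the form $fg$ with $f\in F$, $g\in G$.

*Proof.* For associativity put $k=f_2\bullet g_3$. Bracketing to the left gives
$$\big(g_1(f_1\bullet g_2)\cdot((f_1^{g_2}f_2)\bullet g_3),\ (f_1^{g_2}f_2)^{g_3}f_3\big)=\big(g_1(f_1\bullet g_2)(f_1^{g_2}\bullet k),\ f_1^{g_2k}f_2^{g_3}f_3\big)$$
by the first line of (3) and $(f_1^{g_2})^{k}=f_1^{g_2k}$. Bracketing to the right, $(g_2,f_2)(g_3,f_3)=(g_2k,\ f_2^{g_3}f_3)$, so the product is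
$$\big(g_1(f_1\bullet(g_2k)),\ f_1^{g_2k}f_2^{g_3}f_3\big),$$
which is the same by $f_1\bullet(g_2k)=(f_1\bullet g_2)(f_1^{g_2}\bullet k)$. The identities for $1$ in Lemma 6 show that $(1,1)$ is a unit, that $(g_1,1)(g_2,1)=(g_1g_2,1)$ and $(1,f_1)(1,f_2)=(1,f_1f_2)$, and that $(g,1)(1,f)=(g,f)$. So the two injective maps are homomorphisms from groups, their images consist of invertible elements, and $(g,f)$ is a product of two invertible elements. Hence $\Sigma$ is a group. By (4), $(1,f)(g,1)=(f\bullet g,f^g)$, which is the stated formula. The form $gf$ is unique because $gf=(g,f)$. Applying this to inverses, the form $fg$ exists and is unique. $\square$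

**$\Sigma$-squares.** A *$\Sigma$-square* is $(T,L,B,R)\in F\times G\times F\times G$ with $TR=LB$ in $\Sigma$. By Lemma 7 this means $L=T\bullet R$ and $B=T^R$. For the commuting square set of the example, $\Sigma\cong\mathbb Z\times\mathbb Z$ and the $\Sigma$-squares are the quadruples $(T,L,T,L)$. For the other one, $ew=we^{-1}$ in $\Sigma$.

**Lemma 8.**
1. Elements of $Q$ are $\Sigma$-squares.
2. A $\Sigma$-square is determined by any one of the pairs $(T,L),(T,R),(B,L),(B,R)$, and each such pair can be prescribed arbitrarily in $F\times G$.
3. If $(T,L,B,R)$ is a $\Sigma$-square, so are $(T^{-1},R,B^{-1},L)$ and $(B,L^{-1},T,R^{-1})$.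
4. In a $\Sigma$-square, $L$ is a letter if and only if $R$ is a letter.

*Proof.* (1) The $1\times1$ array with top $T$ and right $R$ gives $L=T\bullet R$, $B=T^R$. (2) Given $(T,R)$, write $TR$ uniquely as $LB\in GF$. Given $(B,L)$, write $LB$ uniquely as $TR\in FG$. The equation is equivalent to $L^{-1}T=BR^{-1}$. Given $(T,L)$, write $L^{-1}T$ uniquely as $BR^{-1}\in FG$; given $(B,R)$, write $BR^{-1}$ uniquely as $L^{-1}T\in GF$. (3) The equation $TR=LB$ is equivalent to $T^{-1}L=RB^{-1}$ and to $BR^{-1}=L^{-1}T$. (4) If $R$ is a letter, then $L=T\bullet R$ is the left word of an array with one row, hence a letter. By (3), $R=T^{-1}\bullet L$, so the converse holds too. $\square$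

## 6. Colors in $F\times G$ and the three Reidemeister moves

Keep a complete square set with its groups $F,G,\Sigma$, and put $X=F\times G$. We modify the failed repair of Section 3 by letting the square act. At a **positive** crossing the admissible colors are, for any $\Sigma$-square $(T,L,B,R)$ and any $g\in G$, $f'\in F$,
$$\text{over: }(T,g)\to(B,\,R^{-1}gL),\qquad \text{under: }(f',L)\to(B^{-1}f'T,\,R).\tag{5}$$
Here the arrow leads from the incoming arc to the outgoing arc. If $h$ is the new second coordinate of the over strand and $f''$ the new first coordinate of the under strand, the rule is three balance equations,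
$$TR=LB,\qquad Rh=gL,\qquad Bf''=f'T,$$
in $\Sigma$, $G$ and $F$. At a **negative** crossing the arrows are turned around:
$$\text{over: }(B,\,R^{-1}gL)\to(T,g),\qquad \text{under: }(B^{-1}f'T,\,R)\to(f',L).\tag{6}$$
The incoming colors in (5) contain the pair $(T,L)$, which by Lemma 8(2) is arbitrary and determines the square; $g$ and $f'$ are free. The outgoing colors contain $(B,R)$, which also is arbitrary and determines the square, and then $g=RhL^{-1}$, $f'=Bf''T^{-1}$. So (5) is the graph of a bijection $S$ of $X\times X$, and (6) is the graph of $S^{-1}$. If all squares are $(T,L,T,L)$ we recover the rule of Section 3.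

**Proposition 9.** For this rule, $\partial(D)$ is invariant under R1, R2 and R3.

*Proof.* We verify the three conditions of Lemma 1.

**Condition (a), reversal.** Take $\iota(f,g)=(f^{-1},g^{-1})$. Since $\iota$ is an involution, it suffices to treat $\varepsilon=+$; the statements for $\varepsilon=-$ are those for $+$ applied to the reversed colors. Let the colors be given by (5) with data $(T,L,B,R),g,f'$.

For the over strand, use in (6) the square $(T^{-1},R,B^{-1},L)$ with parameters $\tilde g=g^{-1}$, $\tilde f=B^{-1}f'T$. The over colors are $(B^{-1},L^{-1}g^{-1}R)\to(T^{-1},g^{-1})$, that is, $\iota x_{out}\to\iota x_{in}$. The under colors are $(B\tilde fT^{-1},L)=(f',L)\to(\tilde f,R)=(B^{-1}f'T,R)$, that is, $y_{in}\to y_{out}$.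

For the under strand, use in (6) the square $(B,L^{-1},T,R^{-1})$ with parameters $\hat g=R^{-1}gL$, $\hat f=f'^{-1}$. The over colors are $(T,R\hat gL^{-1})=(T,g)\to(B,R^{-1}gL)$, unchanged. The under colors are $(T^{-1}f'^{-1}B,R^{-1})\to(f'^{-1},L^{-1})$, that is, $\iota y_{out}\to\iota y_{in}$.

By Lemma 8(3) the change of squares is a bijection, and so is the change of parameters, so both are equivalences.

**Condition (b), kinks.** We match the middle color of an arrow with adjacent ends.

* Tail first, $+$: in $=(T,g)$, middle $=(B,R^{-1}gL)=(f',L)$. So $f'=B$, $g=R$, and in $=(T,R)$, out $=(B^{-1}BT,R)=(T,R)$.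
* Head first, $+$: in $=(f',L)$, middle $=(B^{-1}f'T,R)=(T,g)$. So $f'=B$, $g=R$, and in $=(B,L)$, out $=(B,R^{-1}RL)=(B,L)$.
* Tail first, $-$: middle $=(T,g)=(B^{-1}f'T,R)$. So $f'=B$, $g=R$, and in $=(B,R^{-1}RL)=(B,L)$, out $=(f',L)=(B,L)$.
* Head first, $-$: middle $=(f',L)=(B,R^{-1}gL)$. So $f'=B$, $g=R$, and in $=(B^{-1}BT,R)=(T,R)$, out $=(T,g)=(T,R)$.

Each time in $=$ out is the pair $(T,R)$ or $(B,L)$ of a $\Sigma$-square, which is arbitrary by Lemma 8(2).

**Condition (c), the triangle.** We follow three strands with colors $(f_i,g_i)$, $i=1,2,3$, through both orders. Below, $b,c,d,\beta,\gamma,\delta\in F$ and $r,u,w,\rho,\omega,\tau\in G$ are the new sides of the squares.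

*Order $12,13,23$.*
* Let $f_1r=g_2b$. Strand 1 becomes $(b,\ r^{-1}g_1g_2)$, strand 2 becomes $(b^{-1}f_2f_1,\ r)$.
* Let $bu=g_3c$. Strand 1 becomes $(c,\ u^{-1}r^{-1}g_1g_2g_3)$, strand 3 becomes $(c^{-1}f_3b,\ u)$.
* Let $b^{-1}f_2f_1\,w=ud$. Strand 2 becomes $(d,\ w^{-1}ru)$, strand 3 becomes $(d^{-1}c^{-1}f_3f_2f_1,\ w)$.

*Order $23,13,12$.*
* Let $f_2\rho=g_3\beta$. Strand 2 becomes $(\beta,\ \rho^{-1}g_2g_3)$, strand 3 becomes $(\beta^{-1}f_3f_2,\ \rho)$.
* Let $f_1\omega=\rho\gamma$. Strand 1 becomes $(\gamma,\ \omega^{-1}g_1\rho)$, strand 3 becomes $(\gamma^{-1}\beta^{-1}f_3f_2f_1,\ \omega)$.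
* Let $\gamma\tau=\rho^{-1}g_2g_3\,\delta$. Strand 1 becomes $(\delta,\ \tau^{-1}\omega^{-1}g_1g_2g_3)$, strand 2 becomes $(\delta^{-1}\beta\gamma,\ \tau)$.

Now compute in $\Sigma$. First,
$$f_1(ru)=g_2bu=g_2g_3\,c,\qquad f_1(\omega\tau)=\rho\gamma\tau=g_2g_3\,\delta .$$
These are two $\Sigma$-squares with top $f_1$ and left $g_2g_3$, so Lemma 8(2) gives $c=\delta$ and $ru=\omega\tau$. Second,
$$f_2f_1\,w=b\,(b^{-1}f_2f_1w)=bud=g_3\,(cd),\qquad f_2f_1\,\omega=f_2\rho\gamma=g_3\,(\beta\gamma).$$
These are two $\Sigma$-squares with top $f_2f_1$ and left $g_3$, so $w=\omega$ and $cd=\beta\gamma$. Hence strand 1 ends equal, because $c=\delta$ and $ru=\omega\tau$. Strand 3 ends equal, because $d^{-1}c^{-1}=\gamma^{-1}\beta^{-1}$ and $w=\omega$. Strand 2 ends equal, because $\delta^{-1}\beta\gamma=c^{-1}cd=d$ and $w^{-1}ru=\omega^{-1}\omega\tau=\tau$. $\square$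

## 7. The generic coloring of an irreducible diagram

**Colorings of an OU diagram.** We first redo the word computation of Section 2 with the new rule, for an arbitrary complete square set. Take a coloring of an OU diagram. Let $(f_{i,p},\gamma_{i,p})$, $0\le p\le k_i$, be the color on strand $i$ after $p$ tails, and let $g_{j,q}$, $0\le q\le l_j$, be the second coordinate on strand $j$ after all tails and $q$ heads. So $\gamma_{i,k_i}=g_{i,0}$. Consider an arrow $(i,p)\xrightarrow{\varepsilon}(j,q)$. If $\varepsilon=+$, then in (5) $L=g_{j,q-1}$, $R=g_{j,q}$ and $\gamma_{i,p}=R^{-1}\gamma_{i,p-1}L$. If $\varepsilon=-$, then in (6) $R=g_{j,q-1}$, $L=g_{j,q}$ and $\gamma_{i,p-1}=R^{-1}\gamma_{i,p}L$. In both cases $\gamma_{i,p-1}=r_{i,p}\,\gamma_{i,p}\,l_{i,p}^{-1}$ with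
$$(r_{i,p},\,l_{i,p})=\begin{cases}(g_{j,q},\ g_{j,q-1})&\text{if }\varepsilon=+,\\ (g_{j,q-1}^{-1},\ g_{j,q}^{-1})&\text{if }\varepsilon=-.\end{cases}\tag{7}$$
Hence
$$\gamma_{i,0}=r_{i,1}r_{i,2}\cdots r_{i,k_i}\;g_{i,0}\;l_{i,k_i}^{-1}\cdots l_{i,2}^{-1}l_{i,1}^{-1}.\tag{8}$$
This is $W_ix_iW_i^{-1}$ of Section 2 with the two copies of $W_i$ pulled apart: the left half records one side of each head, the right half the other side.

**Letters and squares of a diagram.** Let $D$ be an irreducible OU diagram. Take formal letters $f_{i,p}^{\pm1}$ ($0\le p\le k_i$), forming $E$, and $g_{j,q}^{\pm1}$ ($0\le q\le l_j$), forming $V$, all distinct. For each arrow $(i,p)\xrightarrow{\varepsilon}(j,q)$ take the orbit under $h,v$ of the square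
$$(f_{i,p-1},\,g_{j,q-1},\,f_{i,p},\,g_{j,q})\ \text{ if }\varepsilon=+,\qquad (f_{i,p},\,g_{j,q},\,f_{i,p-1},\,g_{j,q-1})\ \text{ if }\varepsilon=-.\tag{9}$$

**Lemma 10.** If $D$ is irreducible, these squares form a partial square set.

*Proof.* The set is closed under $h,v$ by construction. We list (top, left)-pairs and look for collisions. Write $(x,y;\alpha,\beta)$ for $(f_{i,x}^{\alpha},g_{j,y}^{\beta})$. By (2) and (9) the pairs are:

* sign $+$: $(p-1,q-1;+,+)$, $(p-1,q;-,+)$, $(p,q-1;+,-)$, $(p,q;-,-)$;
* sign $-$: $(p,q;+,+)$, $(p,q-1;-,+)$, $(p-1,q;+,-)$, $(p-1,q-1;-,-)$.

Within one orbit the exponents $(\alpha,\beta)$ differ, so the pairs are distinct. Suppose two distinct arrows, with positions $(p,q)$ and $(p',q')$, share a pair. Then they have the same $i$ and $j$. Distinct arrows have distinct tails and distinct heads, so $p\ne p'$ and $q\ne q'$. Since $x\in\{p-1,p\}\cap\{p'-1,p'\}$ and $y\in\{q-1,q\}\cap\{q'-1,q'\}$, we get $|p-p'|=|q-q'|=1$. Say $p'=p+1$; then $x=p$.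

* If $q'=q+1$, then $y=q$. At $(p,q)$ the first arrow contributes $(-,-)$ if its sign is $+$ and $(+,+)$ if it is $-$. At $(p'-1,q'-1)$ the second contributes $(+,+)$ if its sign is $+$ and $(-,-)$ if it is $-$.
* If $q'=q-1$, then $y=q-1=q'$. At $(p,q-1)$ the first arrow contributes $(+,-)$ if its sign is $+$ and $(-,+)$ if it is $-$. At $(p'-1,q')$ the second contributes $(-,+)$ if its sign is $+$ and $(+,-)$ if it is $-$.

So a collision forces opposite signs, with adjacent tails and adjacent heads. This is a removable R2 pair, which irreducibility excludes. $\square$

*Example.* For $P_+$ the two squares (with strand index dropped) are $(f_0,g_0,f_1,g_1)$ and $(f_1,g_1,f_2,g_2)$. The pairs are $(f_0,g_0)$, $(f_0^{-1},g_1)$, $(f_1,g_0^{-1})$, $(f_1^{-1},g_1^{-1})$ and $(f_1,g_1)$, $(f_1^{-1},g_2)$, $(f_2,g_1^{-1})$, $(f_2^{-1},g_2^{-1})$: no collision. If the second arrow had sign $-$, its square would be $(f_2,g_2,f_1,g_1)$, whose orbit contains the pair $(f_1^{-1},g_1^{-1})$ again. That diagram is the one with a removable R2 pair.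

**The generic coloring.** Complete this square set by Lemma 5 and form $F,G,\Sigma,X$. We claim that $D$ has a coloring in which the elements $f_{i,p}$ and $g_{j,q}$ defined at the start of this section are the letters of the same names. By Lemma 8(1) the squares (9) are $\Sigma$-squares, and they satisfy the crossing conditions that involve the first coordinates of over arcs and the second coordinates of under arcs. The remaining coordinates are then defined by the update rules in (5) and (6): the $\gamma_{i,p}$ backwards along the tails from $\gamma_{i,k_i}=g_{i,0}$, and the first coordinates after the heads forwards from $f_{i,k_i}$. No further condition arises, because on each strand no head precedes a tail. This is the *generic coloring* of $D$.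

**Lemma 11.** For the generic coloring of an irreducible $D$, the word (8) is a reduced word in the free group $G$, of length $2k_i+1$.

*Proof.* All factors are letters; we must exclude that two neighbors cancel. By (7), $r$ and $l$ are letters $g_{\cdot,\cdot}$ for sign $+$ and inverses of such letters for sign $-$.

* *In the left half.* Let the arrows with tails $(i,p)$, $(i,p+1)$ have heads $(j,q)$, $(j',q')$. If $r_{i,p}r_{i,p+1}=1$, the signs are opposite. For signs $(+,-)$ we get $g_{j,q}=g_{j',q'-1}$, so $j'=j$, $q'=q+1$. For $(-,+)$ we get $g_{j,q-1}=g_{j',q'}$, so $j'=j$, $q'=q-1$. Either way there is a removable R2 pair.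
* *In the right half.* If $l_{i,p+1}^{-1}l_{i,p}^{-1}=1$, then $l_{i,p}l_{i,p+1}=1$ and the signs are again opposite. For $(+,-)$ we get $g_{j,q-1}=g_{j',q'}$, so $j'=j$, $q'=q-1$. For $(-,+)$ we get $g_{j,q}=g_{j',q'-1}$, so $j'=j$, $q'=q+1$. Again there is a removable R2 pair.
* *In the middle.* Let the arrow with tail $(i,k_i)$ have head $(j,q)$. If $r_{i,k_i}g_{i,0}=1$, the sign is $-$ and $(j,q-1)=(i,0)$. If $g_{i,0}l_{i,k_i}^{-1}=1$, the sign is $+$ and $(j,q-1)=(i,0)$. Either way the last tail and the first head of strand $i$ belong to the same arrow: a removable R1.

Irreducibility excludes all of these. $\square$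

*Example.* For $P_+$, (7) gives $(r_1,l_1)=(g_1,g_0)$ and $(r_2,l_2)=(g_2,g_1)$, so $\gamma_0=g_1\,g_2\,g_0\,g_1^{-1}g_0^{-1}$, reduced of length $5$. The out-color has second coordinate $g_2\ne\gamma_0$. In the empty diagram in-color and out-color agree, so by Proposition 9 $P_+$ is not the empty virtual tangle, a fact that group colorings could not see.

## 8. Reading the diagram off its boundary colors

*Proof of Theorem 3.* Let $D,D'$ be irreducible OU diagrams representing the same virtual tangle. Use $X$ built from $D$ and the generic coloring of $D$. By Proposition 9, $D'$ has a coloring with the same in-colors and out-colors. Its data carry primes: $k_i',l_j',g'_{j,q},r'_{i,p},l'_{i,p}$, and so on. A priori the $g'_{j,q}$ are arbitrary elements of $G$.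

**Step 1: all $g'_{j,q}$ are letters.** This step makes word length usable for $D'$. The second coordinates of the out-colors give $g'_{j,l'_j}=g_{j,l_j}$, a letter. For the arrow of $D'$ at the $q$-th head of strand $j$, the elements $g'_{j,q-1}$ and $g'_{j,q}$ are, in some order, the left and right sides of a $\Sigma$-square. By Lemma 8(4), if $g'_{j,q}$ is a letter, so is $g'_{j,q-1}$. Going backwards along the strand, all $g'_{j,q}$ are letters.

**Step 2: $k_i'=k_i$, and the words (8) coincide letter by letter.** This step extracts the information in the in-colors. Their second coordinates give, in $G$,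
$$r'_{i,1}\cdots r'_{i,k_i'}\,g'_{i,0}\,l'^{-1}_{i,k_i'}\cdots l'^{-1}_{i,1}=r_{i,1}\cdots r_{i,k_i}\,g_{i,0}\,l^{-1}_{i,k_i}\cdots l^{-1}_{i,1}.$$
By Step 1 and (7), the left side is a word of $2k_i'+1$ letters. By Lemma 11 the right side is reduced of length $2k_i+1$. So $k_i'\ge k_i$. The hypotheses are symmetric in $D$ and $D'$; the same argument with $X$ built from $D'$ and the generic coloring of $D'$ gives $k_i\ge k_i'$. So $k_i=k_i'$. Returning to $X$ built from $D$, the left word has the length of the reduced word for its element, so it is itself reduced, and the two words agree:
$$r'_{i,p}=r_{i,p},\qquad l'_{i,p}=l_{i,p},\qquad g'_{i,0}=g_{i,0}\qquad\text{for all }i,p.$$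

**Step 3: $D'=D$.** We walk along the heads of $D'$ and find each arrow in $D$. Fix a strand $j$. We show by induction on $q$, $0\le q\le l'_j$, that $q\le l_j$ and $g'_{j,q}=g_{j,q}$, and that for $q\ge1$ the arrows of $D'$ and of $D$ with head $(j,q)$ have the same tail position and the same sign. For $q=0$ this is Step 2.

Let $q\ge1$. Let $(i,p)\xrightarrow{\varepsilon'}(j,q)$ be the arrow $a'$ of $D'$ with head $(j,q)$. Since $k_i=k_i'$, there is an arrow $a$ of $D$ with tail $(i,p)$; let $(m,s)$ be its head and $\varepsilon$ its sign. Compare (7) for $a$ and $a'$, using Step 2.

Suppose $\varepsilon\ne\varepsilon'$. If $\varepsilon=+$, $\varepsilon'=-$, then $g_{m,s}=r_{i,p}=r'_{i,p}=g'^{-1}_{j,q-1}$. If $\varepsilon=-$, $\varepsilon'=+$, then $g_{m,s}^{-1}=l_{i,p}=l'_{i,p}=g'_{j,q-1}$. In both cases, by the induction hypothesis, $g_{j,q-1}=g'_{j,q-1}=g_{m,s}^{-1}$. This is impossible, because $g_{j,q-1}$ and $g_{m,s}^{-1}$ are distinct letters.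

So $\varepsilon=\varepsilon'$. If both are $+$, the $l$-entries give $g_{m,s-1}=g'_{j,q-1}$ and the $r$-entries give $g_{m,s}=g'_{j,q}$. If both are $-$, the $r$-entries give the first equation and the $l$-entries the second. Since $g'_{j,q-1}=g_{j,q-1}$, the first equation and the distinctness of letters give $m=j$, $s=q$. Hence $q\le l_j$, the second equation reads $g'_{j,q}=g_{j,q}$, and $a$ is the arrow $(i,p)\xrightarrow{\varepsilon'}(j,q)$ of $D$. This completes the induction.

Thus every arrow of $D'$ is an arrow of $D$ with the same tail position, head position and sign. Both diagrams have $\sum_ik_i=\sum_ik'_i$ arrows, so these are all arrows of $D$, and $D=D'$. $\blacksquare$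

With Theorem 3 proved, Theorem 4 follows as in Section 3: $\varphi_v$ is injective for every $n\ge1$.

## 9. Normal forms, a single $X$ for all diagrams, and framings

Three further statements come with little extra work.

**Proposition 12.** Every element of $v\mathcal{ROU}_n$ contains exactly one irreducible diagram, and it is reached from any representative by performing R1 and R2 removals in any order. Two OU diagrams represent the same virtual tangle if and only if their irreducible forms coincide. In particular, equality of OU diagrams in $v\mathcal T_n$ is decidable by greedy cancellation, and the irreducible form is the unique OU representative with the fewest arrows.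

*Proof.* Removals lower the number of arrows, so any sequence of removals ends, and it ends at an irreducible diagram in the same class. Two irreducible diagrams in one class represent the same virtual tangle, so they are equal by Theorem 3. The second statement is Theorem 3 together with the fact that removals are Reidemeister moves. An OU representative of the virtual tangle with the fewest arrows admits no removal, so it is irreducible, and by Theorem 3 there is only one. $\square$

**Proposition 13.** There is one complete square set, with resulting $X$, such that $\partial(\cdot)\subset X^n\times X^n$ separates all elements of $v\mathcal{ROU}_n$, for every $n$.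

*Proof.* Take the disjoint union of the partial square sets of Lemma 10 over all irreducible OU diagrams, for all $n$, with different letters for different diagrams. A (top, left)-pair determines the diagram it comes from, so there are no collisions, and this is a partial square set; complete it. Every irreducible $D$ has its generic coloring in the resulting $X$, and Lemma 11 holds for it. Let $D,D'$ be irreducible on $n$ strands with $\partial(D)=\partial(D')$. Then $D'$ has a coloring with the boundary colors of the generic coloring of $D$, and conversely. The proof in Section 8 used no more than this, together with completeness and the distinctness of the letters of $D$, respectively of $D'$. So $D=D'$. Since $\partial$ does not change when a diagram is reduced, all elements of $v\mathcal{ROU}_n$ are separated. $\square$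

For the last statement let $w_i$ be the sum of the signs of the arrows with both ends on strand $i$.

**Proposition 14.** If OU diagrams $D,D'$ represent the same virtual tangle and $w_i(D)=w_i(D')$ for all $i$, then they are related by R2 moves through OU diagrams only. In particular, OU diagrams modulo OU R2 moves inject into Gauss diagrams modulo R2 and R3 only.

*Proof.* By Theorem 4, $D$ and $D'$ are related by OU R1 and R2 moves; we collect the R1 moves. In an OU diagram the ends of an R1 arrow on strand $i$ are the last tail and the first head of that strand. So each R1 move is an application or the inverse of an operation $K_i^{\pm}$, which inserts such an arrow of sign $\pm$.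

The operation descends to classes under OU R2 moves: a tail inserted after all tails of a strand and a head inserted before all heads do not separate adjacent tails or adjacent heads, so an R2 move on $D$ can also be made on $K_i^{\pm}D$. Next, $K_i^{+}K_i^{-}$ and $K_i^{-}K_i^{+}$ are the identity on these classes: they insert two arrows $a,b$ of opposite sign with endpoints in the order $T_aT_bH_bH_a$ (tails $T$, heads $H$), which is an R2 pair. For $i\ne j$ the operations commute. Hence $\mathbb Z^n$ acts on the R2-classes, the $i$-th generator acting by $K_i^+$, and $D'$ is R2-equivalent to $K^mD$ for some $m\in\mathbb Z^n$.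

An R2 pair has opposite signs, with both tails on one strand and both heads on one strand, so $w_i$ is R2-invariant; and $w_i(K^mD)=w_i(D)+m_i$. So $m_i=w_i(D')-w_i(D)=0$ for all $i$, and $D'$ is R2-equivalent to $D$. The last claim follows because R2 and R3 preserve all $w_i$. $\square$
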